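\title{The quasi-local algebra of expander graphs has no Cartan subalgebra}

\begin{abstract}
We show that the quasi-local algebra $\mathrm{C}^*_{ql}(X)$ of a coarse disjoint union $X$ of expander graphs has no Cartan subalgebra. For any uniformly locally finite space $X$, let $\mathcal{A}\subseteq\mathrm{C}^*_{ql}(X)$ be a $\mathrm{C}^*$-algebra that contains $\ell_\infty(X)$ and the compact operators and has a Cartan subalgebra $D$. We prove that $D$ is diagonal in an orthonormal basis whose vectors are uniformly localized on $X$, that $\mathcal{A}$ lies in a uniform Roe algebra over the index set of this basis, and that $\mathcal{A}$ contains no product of matrix algebras of unbounded size. For expanders, $\mathrm{C}^*_{ql}(X)$ does contain such a product.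
\end{abstract}

\section{Introduction}

\subsection*{Finite propagation and quasi-locality}
A metric space $(X,d)$ is \emph{uniformly locally finite} (u.l.f.) if $\beta(r)=\sup_{x\in X}|B(x,r)|$ is finite for every $r$, where $B(x,r)$ is the closed ball. Such a space is countable, so $H=\ell_2(X)$, with standard basis $(\delta_x)_{x\in X}$, is separable. For $A\subseteq X$ let $\chi_A$ be the orthogonal projection of $H$ onto $\ell_2(A)$. We view $\ell_\infty(X)$ as the algebra of operators diagonal in $(\delta_x)$, write $\mathcal{K}(H)$ for the compact operators, and set $d(A,B)=\infty$ if $A$ or $B$ is empty.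

There are two ways to say that an operator on $H$ moves mass only a bounded distance, up to small errors. An operator $a$ has \emph{propagation at most $r$} if $\langle a\delta_y,\delta_x\rangle=0$ whenever $d(x,y)>r$, and the \emph{uniform Roe algebra} $\mathrm{C}^*_u(X)$ is the norm closure of the operators of finite propagation. An operator $a$ is \emph{quasi-local} if
\[
\forall\varepsilon>0\ \exists r>0\ \forall A,B\subseteq X:\quad d(A,B)>r\implies\|\chi_Aa\chi_B\|\le\varepsilon ,
\]
and the \emph{quasi-local algebra} $\mathrm{C}^*_{ql}(X)$ is the set of all such operators. It is a $\mathrm{C}^*$-algebra. Sums, adjoints and norm limits cause no difficulty; for a product $ab$, take $r$ that works for $a$ and $b$, insert $1=\chi_N+\chi_{X\setminus N}$ with $N=\{x:d(x,A)\le r+1\}$, and obtain $\|\chi_Aab\chi_B\|\le\varepsilon(\|a\|+\|b\|)$ when $d(A,B)>2r+1$. If $a$ has propagation at most $r$ and $d(A,B)>r$, then $\chi_Aa\chi_B=0$. Diagonal operators and matrix units have finite propagation. Hence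
\[
\ell_\infty(X)\cup\mathcal{K}(H)\subseteq\mathrm{C}^*_u(X)\subseteq\mathrm{C}^*_{ql}(X).
\]
Membership in $\mathrm{C}^*_u(X)$ comes with approximants that are sparse matrices. Quasi-locality is only a test on norms of corners and provides no approximants.

\subsection*{Expanders}
Let $\Delta\in\mathbb{N}$ and $h>0$. A finite undirected graph with vertex set $V$ is a \emph{$(\Delta,h)$-expander} if every vertex is incident to at most $\Delta$ edges and $|\partial A|\ge h|A|$ for all $A\subseteq V$ with $|A|\le|V|/2$, where $\partial A$ is the set of vertices outside $A$ that are adjacent to a vertex of $A$. Such a graph is connected, and $V$ carries the shortest-path metric. Let $(X_n,d_n)_{n\in\mathbb{N}}$ be vertex sets of $(\Delta,h)$-expanders, with $\Delta$ and $h$ fixed and $|X_n|\to\infty$. A \emph{coarse disjoint union of expander graphs} is the set $X=\bigsqcup_nX_n$ with a metric $d$ that restricts to $d_n$ on each $X_n$ and satisfies $d(X_n,X_m)\to\infty$ as $n,m\to\infty$ with $n\ne m$.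

Such $X$ is u.l.f. Fix $R\in\mathbb{N}$. Only finitely many pairs of blocks are at distance at most $R$: the blocks of large index are pairwise far apart, and if a fixed $X_n$ were within $R$ of infinitely many $X_m$, these would be within $2R+\operatorname{diam}X_n$ of each other. So a ball of radius $R$ meets a bounded number of blocks, each in a subset of a ball of radius $2R$ of that block, which has at most $(1+\Delta)^{2R}$ points.

\subsection*{Cartan subalgebras}
Let $D$ be a $\mathrm{C}^*$-subalgebra of a $\mathrm{C}^*$-algebra $\mathcal{A}$. The \emph{normalizer} of $D$ in $\mathcal{A}$ is the set of $v\in\mathcal{A}$ with $vDv^*\cup v^*Dv\subseteq D$; its elements are also called normalizers. A \emph{conditional expectation} is a positive linear map $E\colon\mathcal{A}\to D$ that fixes $D$ pointwise and satisfies $E(bab')=bE(a)b'$ for $b,b'\in D$; it is \emph{faithful} if $E(a^*a)=0$ implies $a=0$. The subalgebra $D$ is a \emph{Cartan subalgebra} if it is maximal abelian in $\mathcal{A}$, its normalizer generates $\mathcal{A}$ as a $\mathrm{C}^*$-algebra, and there is a faithful conditional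 expectation $\mathcal{A}\to D$.

The model is the algebra of diagonal matrices in $M_m(\mathbb{C})$, whose normalizers include the matrix units; this is the case of a finite space $X$. A Cartan subalgebra thus plays the role of a system of coordinates in which the algebra is built from weighted partial permutations. For every u.l.f.\ space, $\ell_\infty(X)$ is a Cartan subalgebra of $\mathrm{C}^*_u(X)$, and it is a Cartan subalgebra of $\mathrm{C}^*_{ql}(X)$ exactly when the two algebras coincide (Proposition~\ref{prop:model}). When they differ, the canonical coordinates fail, but other coordinates might still succeed. The following problem is posed in \cite{BSV}.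

\begin{quote}
\emph{Let $X$ be a coarse disjoint union of expander graphs. Can $\mathrm{C}^*_{ql}(X)$ have a Cartan subalgebra?}
\end{quote}

It is known that for such $X$ the algebra $\mathrm{C}^*_{ql}(X)$ has no Cartan subalgebra isomorphic to $\ell_\infty$, and hence no strongly closed Cartan subalgebra, since every abelian strongly closed $\mathrm{C}^*$-subalgebra of $\mathrm{C}^*_{ql}(X)$ is of the form $\ell_\infty(I)$ for a countable, possibly finite, set $I$. This suggests a negative answer, but a Cartan subalgebra of an algebra of operators need not be strongly closed (Example~\ref{ex:compact}). We do not use these facts.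

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $X$ be a coarse disjoint union of expander graphs. Then $\mathrm{C}^*_{ql}(X)$ has no Cartan subalgebra.
\end{theorem}

The proof has two independent halves. The first describes what a Cartan subalgebra forces, over any u.l.f.\ space. An operator is \emph{monomial} in an orthonormal basis if its matrix has at most one nonzero entry in each row and in each column, and $\prod_nM_{m_n}(\mathbb{C})$ is the $\mathrm{C}^*$-algebra of bounded sequences of matrices.

\begin{theorem}\label{thm:structure}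
Let $X$ be a u.l.f.\ metric space, let $\mathcal{A}$ be a $\mathrm{C}^*$-algebra with $\ell_\infty(X)\cup\mathcal{K}(\ell_2(X))\subseteq\mathcal{A}\subseteq\mathrm{C}^*_{ql}(X)$, and let $D$ be a Cartan subalgebra of $\mathcal{A}$.
\begin{enumerate}
\item[(i)] There is an orthonormal basis $(e_i)_{i\in I}$ of $\ell_2(X)$ such that, when $\ell_\infty(I)$ is identified with the operators diagonal in $(e_i)$, we have $c_0(I)\subseteq D=\mathcal{A}\cap\ell_\infty(I)$, and every normalizer of $D$ is monomial in $(e_i)$.
\item[(ii)] There is a u.l.f.\ metric $d_I$ on $I$ with $\mathcal{A}\subseteq\mathrm{C}^*_u(I,d_I)$, where the uniform Roe algebra acts through the basis $(e_i)$.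
\item[(iii)] If $\sup_nm_n=\infty$, there is no injective $*$-homomorphism $\prod_nM_{m_n}(\mathbb{C})\to\mathcal{A}$.
\end{enumerate}
\end{theorem}

The second half finds large matrix blocks in $\mathrm{C}^*_{ql}(X)$. It uses one property of expanders: of two distant subsets of a block, one is a small proportion of the block. For pairwise orthogonal subspaces $H_n\subseteq H$ we let $\prod_n\mathcal{B}(H_n)$ act on $\bigoplus_nH_n$ blockwise and by $0$ on the complement.

\begin{theorem}\label{thm:concentration}
Let $X$ be u.l.f., and suppose that there are disjoint nonempty finite sets $Y_n\subseteq X$ with $\sup_n|Y_n|=\infty$ and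
\[
\gamma(r):=\sup_n\ \sup\Big\{\frac{\min(|A|,|B|)}{|Y_n|}:A,B\subseteq Y_n,\ d(A,B)>r\Big\}\longrightarrow0\qquad(r\to\infty).
\]
Then $\mathrm{C}^*_{ql}(X)$ has no Cartan subalgebra. More generally, there are subspaces $H_n\subseteq\ell_2(Y_n)$ with $\sup_n\dim H_n=\infty$ such that no $\mathrm{C}^*$-algebra $\mathcal{A}$ with $\ell_\infty(X)\cup\mathcal{K}(\ell_2(X))\cup\prod_n\mathcal{B}(H_n)\subseteq\mathcal{A}\subseteq\mathrm{C}^*_{ql}(X)$ has a Cartan subalgebra.
\end{theorem}

Inner products are linear in the first variable. We write $|\xi\rangle\langle\xi|$ for the operator $\zeta\mapsto\langle\zeta,\xi\rangle\xi$, $\xi(x)=\langle\xi,\delta_x\rangle$, and $T_{ij}=\langle Te_j,e_i\rangle$ for the matrix of $T$ in a basis $(e_i)$.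

\section{The canonical diagonal and the idea of the proof}\label{sec:model}

Let $(e_i)_{i\in I}$ be an orthonormal basis of a Hilbert space. A monomial operator $v$ has the form $ve_j=\lambda_je_{\pi(j)}$ with $\pi$ injective on $\{j:\lambda_j\ne0\}$. Then $v^*v$ is diagonal with entries $|\lambda_j|^2$, so $\|v\|=\sup_j|\lambda_j|$. For $t>0$ let $v_t$ be the operator obtained from $v$ by replacing $\lambda_j$ with $0$ whenever $|\lambda_j|<t$; then $\|v-v_t\|\le t$. If $b$ is diagonal with entries $b_j$, then $vbv^*$ sends $e_{\pi(j)}$ to $|\lambda_j|^2b_je_{\pi(j)}$ when $\lambda_j\neq0$ and kills the other basis vectors; since $v^*$ is monomial too, $v$ normalizes $\ell_\infty(I)$. The converse needs only the rank-one diagonal projections.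

\begin{lemma}\label{lem:monomial}
Let $c_0(I)\subseteq D\subseteq\ell_\infty(I)$. If $vDv^*\cup v^*Dv\subseteq D$, then $v$ is monomial.
\end{lemma}

\begin{proof}
The operator $v|e_j\rangle\langle e_j|v^*=|ve_j\rangle\langle ve_j|$ is diagonal, and its $(i,i')$ entry is $v_{ij}\overline{v_{i'j}}$. So column $j$ of $v$ has at most one nonzero entry. The same argument for $v^*$ handles the rows.
\end{proof}

\begin{proposition}\label{prop:model}
Let $X$ be u.l.f. In both $\mathrm{C}^*_u(X)$ and $\mathrm{C}^*_{ql}(X)$, the algebra $\ell_\infty(X)$ is maximal abelian, it is the range of a faithful conditional expectation, and its normalizer generates $\mathrm{C}^*_u(X)$.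
\end{proposition}

\begin{proof}
An operator that commutes with all $\chi_{\{x\}}$ is diagonal, so $\ell_\infty(X)$ is maximal abelian even in $\mathcal{B}(H)$. The map $E$ that keeps the diagonal of a matrix is a conditional expectation, and it is faithful because the diagonal entries of $a^*a$ are $\|a\delta_x\|^2$.

Let $v\in\mathrm{C}^*_{ql}(X)$ normalize $\ell_\infty(X)$. It is monomial by Lemma~\ref{lem:monomial}. Given $t>0$, choose $r$ with $\|\chi_Av\chi_B\|\le t/2$ when $d(A,B)>r$. Taking singletons shows that every entry of modulus at least $t$ sits at a pair of points at distance at most $r$. So $v_t$ has finite propagation, and $v\in\mathrm{C}^*_u(X)$.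

Conversely, let $a$ have propagation at most $r$. Enumerate $X$ and color it greedily with $\beta(2r)$ colors so that distinct points at distance at most $2r$ get different colors. For color classes $A,B$, the operator $\chi_Aa\chi_B$ has finite propagation and is monomial, because two nonzero entries in one row or column would give two points of the same color within $2r$ of each other. So $a$ is a finite sum of normalizers that lie in $\mathrm{C}^*_u(X)$.
\end{proof}

\begin{example}
Let $X=\{n^2:n\ge1\}\subseteq\mathbb{R}$, let $a$ be quasi-local, and let $r$ correspond to $\varepsilon$. Put $X'=\{n^2:n>r\}$ and $b=\chi_{X'}a\chi_{X'}$. Then $a-b$ has finite rank, and disjoint subsets of $X'$ are at distance more than $r$. For a uniformly random $A\subseteq X'$ the weak average of $4\chi_Ab\chi_{X'\setminus A}$ is $b-E(b)$, so $\|b-E(b)\|\le4\varepsilon$. Thus $\mathrm{C}^*_{ql}(X)=\mathrm{C}^*_u(X)$, and $\ell_\infty(X)$ is a Cartan subalgebra of $\mathrm{C}^*_{ql}(X)$.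
\end{example}

Consider first how to rule out the candidate $D=\ell_\infty(X)$ when $\mathrm{C}^*_{ql}(X)$ contains $\prod_n\mathcal{B}(H_n)$ with unbounded dimensions. If $D$ were Cartan, every sequence of unitaries $(U_n)$ would be within $\frac14$ of an operator of finite propagation $r$. A Baire category argument makes $r$ independent of the sequence. An operator of propagation $r$ has at most $\beta(r)$ nonzero entries in each column, and a unitary with spread-out entries is far from such matrices.

\begin{example}\label{ex:fourier}
Let $U$ be the Fourier matrix $U_{ij}=m^{-1/2}\omega^{ij}$, $0\le i,j<m$, with $\omega=e^{2\pi\sqrt{-1}/m}$, and let $T$ be an $m\times m$ matrix with at most $\kappa$ nonzero entries in each column. For $m=2$ and $\kappa=1$ we have $U=2^{-1/2}\left(\begin{smallmatrix}1&1\\1&-1\end{smallmatrix}\right)$, each column of $U-T$ retains an entry of modulus $2^{-1/2}$, and $\|U-T\|\ge2^{-1/2}$. In general $\|(U-T)e_j\|^2\ge1-\kappa/m$, so $\|U-T\|\le\frac14$ forces $m\le16\kappa/15$. A second argument uses all columns at once. If $\|U-T\|\le\frac14$, then $|\mathrm{Tr}(U^*T)|\ge m-\frac m4$,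 while
\[
|\mathrm{Tr}(U^*T)|\le\sum_{i,j}|U_{ij}||T_{ij}|\le\kappa m\cdot m^{-1/2}\cdot\tfrac54 .
\]
So $m\le(5\kappa/3)^2$. This bound is weaker, but it is the one that survives in general.
\end{example}

Three difficulties separate this sketch from the theorems. First, $D$ is unknown, and a basis has to be extracted from the Cartan axioms (Section~\ref{sec:basis}). Second, normalizers are monomial in the new basis $(e_i)$, while quasi-locality refers to $(\delta_x)$; to connect the two we show that each $e_i$ lives mostly on a bounded number of points of $X$ (Section~\ref{sec:local}), which transports the geometry of $X$ to $I$ (Section~\ref{sec:support}). Third, the subspaces $H_n$ are not spanned by basis vectors, so the Fourier matrix has to be replaced with an average over all unitaries (Section~\ref{sec:blocks}). Section~\ref{sec:expanders} constructs the $H_n$.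

\section{Two tools}

The weak operator topology (WOT) on $\mathcal{B}(H)$ is the coarsest one that makes all maps $T\mapsto\langle T\xi,\zeta\rangle$ continuous. For separable $H$, closed norm balls are WOT-compact and WOT-metrizable. The first tool turns approximation of each member of a family into uniform approximation, at the price of freezing finitely many coordinates.

\begin{lemma}\label{lem:baire}
Let $\Omega=\prod_{\lambda\in\Lambda}\Omega_\lambda$ be a countable product of nonempty compact metrizable spaces, and let $\Psi\colon\Omega\to\mathcal{B}(H)$ be WOT-continuous with bounded range. Let $S_1,S_2,\dots$ be WOT-closed subsets of $\mathcal{B}(H)$ such that $\Psi(\Omega)$ lies in the norm closure of $\bigcup_kS_k$. For every $\eta>0$ there are $k$, a finite set $\Lambda_0\subseteq\Lambda$ and $s\in\Omega$ such that for every $g\in\Omega$ that agrees with $s$ on $\Lambda_0$ some $T\in S_k$ has $\|\Psi(g)-T\|\le\eta$.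
\end{lemma}

\begin{proof}
Let $\Omega^{(k)}$ be the set of $g$ for which some $T\in S_k$ has $\|\Psi(g)-T\|\le\eta$. These sets cover $\Omega$. Each is closed. Indeed, let $g_l\to g$ with $g_l\in\Omega^{(k)}$ and witnesses $T_l$. The $T_l$ are bounded, so along a subsequence $T_l\to T\in S_k$ in WOT, and $|\langle(\Psi(g)-T)\xi,\zeta\rangle|=\lim_l|\langle(\Psi(g_l)-T_l)\xi,\zeta\rangle|\le\eta\|\xi\|\|\zeta\|$. By the Baire category theorem in the compact metrizable space $\Omega$, some $\Omega^{(k)}$ contains a nonempty basic open set. This set restricts only finitely many coordinates $\Lambda_0$; take any $s$ in it.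
\end{proof}

The second tool says that a random signed sum is not much larger than its standard deviation.

\begin{lemma}\label{lem:moment}
Let $(\rho_x)_{x\in B}$ be independent uniform random signs indexed by a countable set, and let $a_x\in\mathbb{C}$ with $\sum_x|a_x|<\infty$. Then $\mathbb{E}\big|\sum_x\rho_xa_x\big|^4\le3\big(\sum_x|a_x|^2\big)^2$.
\end{lemma}

\begin{proof}
Partial sums converge uniformly in the signs, so we may assume that $B$ is finite. The fourth moment is $\sum a_xa_y\overline{a_z}\,\overline{a_w}\,\mathbb{E}(\rho_x\rho_y\rho_z\rho_w)$, and the expectation is $1$ if the four indices can be matched in equal pairs and $0$ otherwise. The matching $x=y$, $z=w$ contributes $|\sum_xa_x^2|^2$, each of the other two contributes $(\sum_x|a_x|^2)^2$, and the terms with $x=y=z=w$ are counted three times. So the moment equals $2(\sum_x|a_x|^2)^2+|\sum_xa_x^2|^2-2\sum_x|a_x|^4\le3(\sum_x|a_x|^2)^2$.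
\end{proof}

\section{A basis that diagonalizes $D$}\label{sec:basis}

In Sections~\ref{sec:basis}--\ref{sec:blocks}, $X$, $\mathcal{A}$ and $D$ are as in Theorem~\ref{thm:structure}, and $E\colon\mathcal{A}\to D$ is a faithful conditional expectation. An element of $\mathcal{A}$ that commutes with $D$ lies in $D$: its real and imaginary parts commute with $D$, and each generates together with $D$ an abelian $\mathrm{C}^*$-algebra. In particular $1\in D$, since $1\in\ell_\infty(X)\subseteq\mathcal{A}$.

An abelian algebra of operators need not have any common eigenvector. Here the eigenvectors come from evaluating $E$ on compact operators. We recall that every bounded functional on $\mathcal{K}(H)$ is $a\mapsto\mathrm{Tr}(ha)$ for a unique trace-class $h$, which is positive if the functional is, and that the characters of an abelian $\mathrm{C}^*$-algebra separate its points.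

\begin{proof}[Proof of Theorem~\ref{thm:structure}(i)]
For a character $\varphi$ of $D$ let $H_\varphi=\{\xi\in H:b\xi=\varphi(b)\xi\text{ for all }b\in D\}$. These closed subspaces are pairwise orthogonal, because two distinct characters differ on a self-adjoint element. The positive functional $\varphi\circ E$ is bounded, so its restriction to $\mathcal{K}(H)$ is $\mathrm{Tr}(h_\varphi\,\cdot)$ with $h_\varphi\ge0$ trace class. For $b\in D$ and $a\in\mathcal{K}(H)$,
\[
\mathrm{Tr}(bh_\varphi a)=\mathrm{Tr}(h_\varphi ab)=\varphi(E(ab))=\varphi(E(a))\varphi(b)=\mathrm{Tr}(\varphi(b)h_\varphi a).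
\]
By uniqueness $bh_\varphi=\varphi(b)h_\varphi$, so the range of $h_\varphi$ lies in $H_\varphi$.

Let $\xi$ be orthogonal to every $H_\varphi$. Then $\varphi(E(|\xi\rangle\langle\xi|))=\langle h_\varphi\xi,\xi\rangle=0$ for all $\varphi$, so $E(|\xi\rangle\langle\xi|)=0$, and $\xi=0$ by faithfulness. Hence $H=\bigoplus_\varphi H_\varphi$.

Let $\xi\in H_\varphi$ be a unit vector and $p=|\xi\rangle\langle\xi|\in\mathcal{A}$. For $b\in D$ we have $bp=\varphi(b)p$ and $pb=(b^*p)^*=\varphi(b)p$. So $p$ commutes with $D$ and lies in $D$. If $H_\varphi$ contained orthonormal vectors $\xi,\xi'$, the projections onto $\xi$ and onto $\xi+\xi'$ would be noncommuting elements of $D$. So $\dim H_\varphi\le1$, and unit vectors in the nonzero $H_\varphi$ form an orthonormal basis $(e_i)_{i\in I}$ with $|e_i\rangle\langle e_i|\in D$ and $D\subseteq\ell_\infty(I)$. Therefore $c_0(I)\subseteq D$. Elements of $\mathcal{A}\cap\ell_\infty(I)$ commute with $D$, so $D=\mathcal{A}\cap\ell_\infty(I)$. Normalizers are monomial by Lemma~\ref{lem:monomial}.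
\end{proof}

The normalizer is closed under products and adjoints, so its closed linear span is a $\mathrm{C}^*$-algebra. As the normalizer generates $\mathcal{A}$,
\begin{equation}\label{eq:span}
\mathcal{A}\text{ is the closed linear span of the normalizers of $D$, all of which are monomial in }(e_i).
\end{equation}
From now on the Cartan axioms enter only through \eqref{eq:span}. Apart from the unit, the argument has used only $\mathcal{K}(H)\subseteq\mathcal{A}$, so it cannot yet say anything about the position of the basis.

\begin{example}\label{ex:compact}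
Let $X$ be infinite, $\mathcal{A}_0=\mathcal{K}(H)+\mathbb{C}1$, and let $(e_i)$ be an arbitrary orthonormal basis of $H$. Then $D_0=c_0(I)+\mathbb{C}1$ is a Cartan subalgebra of $\mathcal{A}_0$: the operators that commute with $D_0$ are diagonal and $\mathcal{A}_0\cap\ell_\infty(I)=D_0$, the diagonal map is a faithful conditional expectation, and the matrix units and $1$ are normalizers. The strong closure of $D_0$ is $\ell_\infty(I)\ne D_0$.
\end{example}

\section{The basis is uniformly localized on $X$}\label{sec:local}

We now use $\ell_\infty(X)\subseteq\mathcal{A}$. Let $S_k$ be the set of $T\in\mathcal{B}(H)$ whose matrix in $(e_i)$ has at most $k$ nonzero entries in every column. Then $S_k+S_l\subseteq S_{k+l}$, and \eqref{eq:span} shows that $\mathcal{A}$ lies in the norm closure of $\bigcup_kS_k$. The set $S_k$ is WOT-closed, since having $k+1$ nonzero entries at given places is an open condition. So multiplication by any pattern of signs is nearly sparse in $(e_i)$. This is incompatible with a spread-out basis, though a single pattern may not reveal it.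

\begin{example}
On $\mathbb{Z}/N$ with $N$ even, let $e_j(x)=N^{-1/2}\omega^{jx}$ with $\omega=e^{2\pi\sqrt{-1}/N}$. Multiplication by $(-1)^x$ sends $e_j$ to $e_{j+N/2}$ and is monomial. For a random sign function $u$, however, Lemma~\ref{lem:moment} with $a_x=e_0(x)\overline{e_i(x)}$ gives $\mathbb{E}\sum_i|\langle ue_0,e_i\rangle|^4\le N\cdot3N^{-2}=3/N$. If $u$ is within $\eta<1$ of $S_k$, then $k$ coordinates of the unit vector $ue_0$ carry mass at least $1-\eta^2$, and the Cauchy--Schwarz inequality gives $\sum_i|\langle ue_0,e_i\rangle|^4\ge(1-\eta^2)^2/k$. If this holds for all $u$ with one $k$, then $N\le3k/(1-\eta^2)^2$.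
\end{example}

The example needs one $k$ for all sign patterns. We allow the value $0$ as well, in order to discard the points where a basis vector is large.

\begin{lemma}\label{lem:sparse}
For every $\eta>0$ there is $k$ such that for every $u\in\{-1,0,1\}^X\subseteq\ell_\infty(X)$ some $T\in S_k$ has $\|u-T\|\le\eta$.
\end{lemma}

\begin{proof}
The inclusion of $\Omega=\{-1,0,1\}^X$ in $\mathcal{B}(H)$ is strongly continuous by dominated convergence, and $\Omega\subseteq\mathcal{A}$. Lemma~\ref{lem:baire} gives $k_1$, a finite $Y\subseteq X$ and $s\in\Omega$ such that every $u'\in\Omega$ with $u'|_Y=s|_Y$ is within $\eta/2$ of $S_{k_1}$. Any $u\in\Omega$ is $u'+f$ with such a $u'$ and $f=\sum_{y\in Y}(u_y-s_y)\chi_{\{y\}}$. Only finitely many $f$ occur and all lie in $\mathcal{A}$, so all are within $\eta/2$ of one $S_{k_2}$. Take $k=k_1+k_2$.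
\end{proof}

\begin{lemma}\label{lem:local}
For every $\eta>0$ there is $\delta>0$ such that $\|\chi_Be_j\|\le2\eta$ for all $j\in I$, where $B=\{x\in X:|e_j(x)|<\delta\}$.
\end{lemma}

\begin{proof}
Take $k$ from Lemma~\ref{lem:sparse} and $\delta=\eta^2/\sqrt k$. Suppose that $\|\chi_Be_j\|>2\eta$ for some $j$. For signs $\rho=(\rho_x)_{x\in B}$ let $u_\rho=\sum_{x\in B}\rho_x\chi_{\{x\}}$ and
\[
Z_i(\rho)=\langle u_\rho e_j,e_i\rangle=\sum_{x\in B}\rho_xe_j(x)\overline{e_i(x)} ,
\]
an absolutely convergent sum. Fix $\rho$, take $T\in S_k$ with $\|u_\rho-T\|\le\eta$, and let $I_0=\{i:T_{ij}\ne0\}$, so $|I_0|\le k$. Then $\sum_{i\notin I_0}|Z_i|^2\le\|(u_\rho-T)e_j\|^2\le\eta^2$, while $\sum_i|Z_i|^2=\|u_\rho e_j\|^2=\|\chi_Be_j\|^2>4\eta^2$. So $\sum_{i\in I_0}|Z_i|^2>3\eta^2$, and by the Cauchy--Schwarz inequality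
\[
\sum_{i\in I}|Z_i(\rho)|^4\ge\frac{9\eta^4}{k}=9\delta^2\qquad\text{for every }\rho .
\]
The set $I_0$ depends on $\rho$, but this inequality does not mention it, so we may average. Let $\sigma_i^2=\sum_{x\in B}|e_j(x)|^2|e_i(x)|^2$. Then $\sigma_i^2\le\delta^2\|e_i\|^2=\delta^2$, and $\sum_i\sigma_i^2=\sum_{x\in B}|e_j(x)|^2\sum_i|e_i(x)|^2\le1$ because $\sum_i|e_i(x)|^2=\|\delta_x\|^2=1$. By Lemma~\ref{lem:moment},
\[
9\delta^2\le\mathbb{E}\sum_i|Z_i|^4\le3\sum_i\sigma_i^4\le3\delta^2\sum_i\sigma_i^2\le3\delta^2,
\]
a contradiction.
\end{proof}

\begin{remark}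
The lemma fails without $\ell_\infty(X)\subseteq\mathcal{A}$. Partition an infinite $X$ into sets of sizes $1,2,3,\dots$ and use, in Example~\ref{ex:compact}, the union of the Fourier bases of these sets. A basis vector on a set of size $N>\delta^{-2}$ has $\|\chi_Be_j\|=1$.
\end{remark}

Fix $\delta$ for $\eta=\frac18$, and define the \emph{core} of $j\in I$ as $C_j=\{x\in X:|e_j(x)|\ge\delta\}$. Lemma~\ref{lem:local} and the identities $\sum_x|e_j(x)|^2=1=\sum_j|e_j(x)|^2$ give, for $j\in I$ and $x\in X$,
\begin{equation}\label{eq:core}
\|\chi_{X\setminus C_j}e_j\|\le\tfrac14,\qquad\|\chi_{C_j}e_j\|\ge\tfrac{\sqrt{15}}4>\tfrac12,\qquad|C_j|\le\delta^{-2},\qquad|\{j:x\in C_j\}|\le\delta^{-2}.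
\end{equation}
In particular cores are nonempty. A core need not have small diameter; only its cardinality is controlled, and that will be enough.

\section{Controlled supports and a metric on $I$}\label{sec:support}

The sets $S_k$ bound the number of entries in a column but not their positions, and they are not linear spaces. For the averaging argument of the next section we need supports that are fixed in advance. Quasi-locality provides them: a normalizer cannot carry $e_j$ to $e_i$ when the cores are far apart. For $r\in\mathbb{N}$ let
\[
F_r=\{(i,j)\in I\times I:d(C_i,C_j)\le r\}.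
\]
The set $F_r$ is symmetric, contains the diagonal and increases with $r$. If $(i,j)\in F_r$, there are $x\in C_j$ and $y\in B(x,r)$ with $y\in C_i$, so by \eqref{eq:core}
\begin{equation}\label{eq:kappa}
|\{i:(i,j)\in F_r\}|\le\sum_{x\in C_j}\ \sum_{y\in B(x,r)}|\{i:y\in C_i\}|\le\kappa_r:=\delta^{-4}\beta(r)\qquad(j\in I).
\end{equation}
This is where uniform local finiteness of $X$ enters. For $F\subseteq I\times I$ let $S(F)$ be the space of $T\in\mathcal{B}(H)$ with $T_{ij}=0$ for $(i,j)\notin F$. It is linear and WOT-closed.

\begin{proposition}\label{prop:support}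
The algebra $\mathcal{A}$ is contained in the norm closure of $\bigcup_rS(F_r)$.
\end{proposition}

\begin{proof}
The union is a linear space, so by \eqref{eq:span} it suffices to approximate a normalizer $v$, say $ve_j=\lambda_je_{\pi(j)}$. Fix $t>0$. As $\|v-v_t\|\le t$, it is enough to find $r$ with $(\pi(j),j)\in F_r$ whenever $|\lambda_j|\ge t$.

The direct argument of Proposition~\ref{prop:model} breaks down: the part of $e_j$ outside its core contributes an error up to $\|v\|/4$, which may exceed $t$. We therefore rescale the relevant entries to modulus $1$ without leaving $\mathcal{A}$. Let $g(s)=\max(s,t^2)^{-1/2}$, a continuous function on $[0,\infty)$, and $w=v\,g(v^*v)\in\mathcal{A}$. Since $v^*v$ is diagonal with entries $|\lambda_j|^2$, we get $we_j=\lambda_j\max(|\lambda_j|,t)^{-1}e_{\pi(j)}$, so $w$ is monomial and $\|w\|\le1$. As $w$ is quasi-local, there is $r\in\mathbb{N}$ with $\|\chi_Aw\chi_B\|\le\frac14$ whenever $d(A,B)>r$.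

Let $|\lambda_j|\ge t$ and $i=\pi(j)$, so that $we_j$ is a unimodular multiple of $e_i$. If $d(C_i,C_j)>r$, then \eqref{eq:core} gives
\[
\tfrac12<\|\chi_{C_i}e_i\|=\|\chi_{C_i}we_j\|\le\|\chi_{C_i}w\chi_{C_j}\|+\|w\|\,\|\chi_{X\setminus C_j}e_j\|\le\tfrac14+\tfrac14 ,
\]
which is absurd. So $(i,j)\in F_r$.
\end{proof}

The function $d(C_i,C_j)$ need not satisfy the triangle inequality, since cores may be wide, and it may vanish for $i\ne j$. Passing to chains and charging $1$ for each step repairs both defects.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(ii)]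
Put $d_I(i,i)=0$, and for $i\ne j$ let $d_I(i,j)$ be the minimum of $\sum_{a=1}^l\big(1+\lceil d(C_{i_{a-1}},C_{i_a})\rceil\big)$ over all chains $i=i_0,i_1,\dots,i_l=j$ with $i_{a-1}\ne i_a$. The one-step chain shows that this is finite, the values are positive integers, reversing chains gives symmetry, and concatenating them gives the triangle inequality. If $d_I(i,j)\le R$ with $R\in\mathbb{N}$, then $j$ is joined to $i$ by a chain of at most $R$ steps, each in $F_R$. Since $F_R$ contains the diagonal, we may take exactly $R$ steps, and \eqref{eq:kappa} bounds the ball of radius $R$ by $\kappa_R^R$. So $d_I$ is u.l.f. If $(i,j)\in F_r$, then $d_I(i,j)\le r+1$, so operators in $S(F_r)$ have propagation at most $r+1$. Proposition~\ref{prop:support} gives $\mathcal{A}\subseteq\mathrm{C}^*_u(I,d_I)$.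
\end{proof}

\begin{remark}
Part (ii) fails without $\mathcal{A}\subseteq\mathrm{C}^*_{ql}(X)$. Let $X$ be infinite and let $\mathcal{A}_1$ be generated by all operators monomial in $(\delta_x)$. Then $\ell_\infty(X)$ is Cartan in $\mathcal{A}_1$, and the basis in (i) is $(\delta_x)$ up to scalars. For any u.l.f.\ metric $d'$ on $X$, choose disjoint pairs $\{x_n,y_n\}$ with $d'(x_n,y_n)\to\infty$. The permutation that swaps each pair is at distance at least $1$ from every operator of finite $d'$-propagation.
\end{remark}

\section{Large matrix blocks cannot be approximated}\label{sec:blocks}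

We extend Example~\ref{ex:fourier} to a subspace $H'=PH$ in general position. The column argument is lost: if $\|Pe_j\|\le\frac14$ for all $j$, then $T=0$ approximates every unitary of $H'$ on every single basis vector. The trace argument survives. There is no Fourier matrix adapted to both $H'$ and $(e_i)$, but a random unitary of $H'$ has entries of typical size $m^{-1/2}\|Pe_i\|\|Pe_j\|$, and this suffices.

\begin{lemma}\label{lem:count}
Let $F\subseteq I\times I$ have at most $\kappa$ elements in each row and in each column. Let $P$ be the projection onto a subspace $H'\subseteq H$ of finite dimension $m\ge1$. Suppose that for every unitary $U$ of $H'$, extended by $0$ on $H'^\perp$, there is $T\in S(F)$ with $\|T\|\le\frac54$ and $\|(U-T)P\|\le\frac14$. Then $m\le(5\kappa/3)^2$.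
\end{lemma}

\begin{proof}
Fix $U$ and $T$ and compute the trace of the finite-rank operator $U^*T$ in two bases. In a basis of $H$ that extends an orthonormal basis $\xi_1,\dots,\xi_m$ of $H'$,
\[
\mathrm{Tr}(U^*T)=\sum_{a=1}^m\langle T\xi_a,U\xi_a\rangle=m-\sum_{a=1}^m\langle(U-T)\xi_a,U\xi_a\rangle ,
\]
which has modulus at least $\frac34m$. In the basis $(e_i)$ the trace is $\sum_j\langle Te_j,Ue_j\rangle=\sum_j\sum_iT_{ij}\overline{U_{ij}}$. Hence
\begin{equation}\label{eq:trace}
\tfrac34m\le\tfrac54\sum_{(i,j)\in F}|U_{ij}|\qquad\text{for every unitary $U$ of }H'.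
\end{equation}
Neither side depends on $T$, because $F$ is fixed. We integrate \eqref{eq:trace} against the Haar probability measure $dU$ of the unitary group of $H'$. For a unit vector $\xi\in H'$, the function $\zeta\mapsto\int|\langle U\xi,\zeta\rangle|^2dU$ is constant on the unit sphere of $H'$ by invariance, and its values on an orthonormal basis add up to $1$; so the constant is $1/m$. As $U_{ij}=\langle UPe_j,Pe_i\rangle$,
\[
\int|U_{ij}|\,dU\le\Big(\int|U_{ij}|^2\,dU\Big)^{1/2}=m^{-1/2}\|Pe_i\|\|Pe_j\|\le m^{-1/2}\,\frac{\|Pe_i\|^2+\|Pe_j\|^2}2 .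
\]
Each index occurs at most $\kappa$ times as a first and at most $\kappa$ times as a second coordinate of $F$, and $\sum_j\|Pe_j\|^2=\mathrm{Tr}\,P=m$. So $\frac34m\le\frac54m^{-1/2}\kappa m$, that is, $m^{1/2}\le5\kappa/3$.
\end{proof}

To apply Lemma~\ref{lem:baire} to an embedding $\Phi$ of $\prod_nM_{m_n}(\mathbb{C})$ we need WOT-continuity in the product topology. This is not automatic, because $\Phi(a)$ need not be the sum of the images of the coordinates of $a$. Separability of $H$ restores it on a subproduct.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(iii)]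
Let $\Phi\colon\prod_nM_{m_n}\to\mathcal{A}$ be an injective $*$-homomorphism with $\sup_nm_n=\infty$. For $J\subseteq\mathbb{N}$ we regard $\prod_{n\in J}M_{m_n}$ as the subalgebra of sequences that vanish off $J$; its unit is $1_J$, and $1_n=1_{\{n\}}$. Restricting to a subproduct, we may assume $m_n\to\infty$.

\emph{Step 1: continuity on a subproduct.} The projections $\Phi(1_n)$ are pairwise orthogonal and commute with the range of $\Phi$, so their strong sum $q$ is a projection that commutes with the range of $\Phi$. Take an uncountable family $(J_\alpha)$ of infinite subsets of $\mathbb{N}$ with pairwise finite intersections: identify $\mathbb{N}$ with $\mathbb{Q}$ and let $J_\alpha$, for $\alpha\in\mathbb{R}$, be a sequence of distinct rationals converging to $\alpha$. For $\alpha\ne\alpha'$,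
\[
(1-q)\Phi(1_{J_\alpha})\cdot(1-q)\Phi(1_{J_{\alpha'}})=(1-q)\sum_{n\in J_\alpha\cap J_{\alpha'}}\Phi(1_n)=0,
\]
the sum being finite. A separable space has no uncountable family of pairwise orthogonal nonzero projections, so $(1-q)\Phi(1_J)=0$ for some $J=J_\alpha$. For $a=(a_n)\in\prod_{n\in J}M_{m_n}$ this gives $\Phi(a)=\Phi(1_J)\Phi(a)=q\Phi(a)=\sum_{n\in J}\Phi(a_n)$ strongly, and so $\|\Phi(a)\xi\|^2=\sum_{n\in J}\|\Phi(a_n)\xi\|^2$ with $\|\Phi(a_n)\xi\|\le\|a_n\|\|\Phi(1_n)\xi\|$. Let $\Omega=\prod_{n\in J}\mathcal{U}(m_n)$ be the product of the unitary groups. If $g^l\to g$ in $\Omega$, apply this to $a=g^l-g$: the terms tend to $0$ and are dominated by the summable sequence $4\|\Phi(1_n)\xi\|^2$. So $\Phi|_\Omega$ is strongly continuous.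

\emph{Step 2: a uniform support.} By Proposition~\ref{prop:support} and Lemma~\ref{lem:baire} there are $r$, a finite $J_0\subseteq J$ and $s\in\Omega$ such that $\Phi(g)$ is within $\frac14$ of $S(F_r)$ whenever $g$ agrees with $s$ on $J_0$. Let $n\in J\setminus J_0$ and $V\in\mathcal{U}(m_n)$. Let $g^\pm\in\Omega$ have $n$-th coordinate $\pm V$ and agree with $s$ elsewhere, and take $T^\pm\in S(F_r)$ with $\|\Phi(g^\pm)-T^\pm\|\le\frac14$. Then $\frac12(g^+-g^-)$ is $V$ placed in coordinate $n$, and $T=\frac12(T^+-T^-)$ lies in the linear space $S(F_r)$. So $\|\Phi(V)-T\|\le\frac14$ and $\|T\|\le\frac54$.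

\emph{Step 3: counting.} Fix $n\in J\setminus J_0$, put $m=m_n$, and let $\theta_{ab}$ be the matrix units of $M_m$. By injectivity the projection $\Phi(\theta_{11})$ is nonzero. Take a unit vector $\xi$ in its range and put $\xi_a=\Phi(\theta_{a1})\xi$. Then $\langle\xi_a,\xi_b\rangle=\langle\Phi(\theta_{1b}\theta_{a1})\xi,\xi\rangle$ shows that the $\xi_a$ are orthonormal, and $\Phi(\theta_{ab})\xi_c=\xi_a$ if $b=c$ and $0$ otherwise. So $H'=\mathrm{span}\{\xi_1,\dots,\xi_m\}$ is invariant, and $\Phi(V)$ acts on it by the matrix $V$. Thus every unitary $U$ of $H'$ is $\Phi(V)P$ for some $V\in\mathcal{U}(m)$, where $P$ is the projection onto $H'$, and the $T$ of Step 2 satisfies $\|(U-T)P\|\le\frac14$. The set $F_r$ is symmetric, so \eqref{eq:kappa} bounds its rows and columns by $\kappa_r$. Lemma~\ref{lem:count} gives $m_n\le(5\kappa_r/3)^2$ for all $n$ in the infinite set $J\setminus J_0$, contradicting $m_n\to\infty$.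
\end{proof}

\begin{remark}
The unboundedness of $(m_n)$ cannot be dropped. Let $X$ be as in Theorem~\ref{thm:main} and $\mathcal{A}=\mathrm{C}^*_u(X)$, which has the Cartan subalgebra $\ell_\infty(X)$ by Proposition~\ref{prop:model}. Choosing one edge in each $X_n$ with $|X_n|\ge2$ embeds $\prod_nM_2(\mathbb{C})$ into the operators of propagation at most $1$.
\end{remark}

\section{Matrix blocks in the quasi-local algebra}\label{sec:expanders}

For expanders the full product $\prod_n\mathcal{B}(\ell_2(X_n))$ is not quasi-local: the diameters tend to infinity, and a sum of matrix units between the farthest points of each block violates the definition. On the other hand, let $f$ be the constant unit vector on $Y_n$. Then $\|\chi_Af\|=(|A|/|Y_n|)^{1/2}$, so under the hypothesis of Theorem~\ref{thm:concentration} the corner $\chi_A|f\rangle\langle f|\chi_B$ has norm at most $\gamma(r)^{1/2}$ when $d(A,B)>r$. We need subspaces of growing dimension in which \emph{every} unit vector puts little mass on small sets. A bound on the $\ell_4$-norm expresses this, and Lemma~\ref{lem:moment} provides it for the span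 of independent signs.

\begin{lemma}\label{lem:blocks}
Let $Y_n\subseteq X$ be as in Theorem~\ref{thm:concentration}. There are subspaces $H_n\subseteq\ell_2(Y_n)$ with $\dim H_n=\lfloor\log_2|Y_n|\rfloor$ and $\prod_n\mathcal{B}(H_n)\subseteq\mathrm{C}^*_{ql}(X)$.
\end{lemma}

\begin{proof}
Fix $n$, and let $N=|Y_n|$ and $m=\lfloor\log_2N\rfloor$. Choose $Z\subseteq Y_n$ with $|Z|=2^m>N/2$ and identify $Z$ with $\{-1,1\}^m$. Under the uniform measure on $Z$ the coordinate functions $\rho_1,\dots,\rho_m$ are independent uniform signs. So the vectors $f_l$ equal to $2^{-m/2}\rho_l$ on $Z$ and $0$ elsewhere are orthonormal. Let $H_n$ be their span and $P_n$ its projection. For a unit vector $f=\sum_la_lf_l$, Lemma~\ref{lem:moment} gives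
\[
\sum_x|f(x)|^4=2^{-2m}\cdot2^m\,\mathbb{E}\Big|\sum_la_l\rho_l\Big|^4\le3\cdot2^{-m}\le\frac6N .
\]
By the Cauchy--Schwarz inequality $\|\chi_Af\|^2\le|A|^{1/2}(6/N)^{1/2}$ for $A\subseteq Y_n$, so $\|\chi_AP_n\|=\|P_n\chi_A\|\le(6|A|/|Y_n|)^{1/4}$.

Let $a=\bigoplus_na_n\in\prod_n\mathcal{B}(H_n)$ and $d(A,B)>r$, and put $A_n=A\cap Y_n$, $B_n=B\cap Y_n$. Then $d(A_n,B_n)>r$, and since the $Y_n$ are disjoint, $\chi_Aa\chi_B$ is the direct sum of the operators $\chi_{A_n}P_na_nP_n\chi_{B_n}$. Hence
\[
\|\chi_Aa\chi_B\|\le\|a\|\sup_n\min\big(\|\chi_{A_n}P_n\|,\|P_n\chi_{B_n}\|\big)\le\|a\|\,(6\gamma(r))^{1/4}\longrightarrow0\qquad(r\to\infty).\qedhere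
\]
\end{proof}

These subspaces are as far as possible from coordinate subspaces: $\|P_n\delta_x\|^2=m2^{-m}$ for $x\in Z$. So the averaging in Lemma~\ref{lem:count} is called for already when $D=\ell_\infty(X)$.

\begin{proof}[Proof of Theorem~\ref{thm:concentration}]
Take $H_n$ from Lemma~\ref{lem:blocks}; their dimensions are unbounded because $\sup_n|Y_n|=\infty$. Let $\mathcal{A}$ be as in the last sentence of the theorem. Discard the $n$ with $H_n=0$ and identify $\mathcal{B}(H_n)$ with $M_{\dim H_n}(\mathbb{C})$. The inclusion $\prod_n\mathcal{B}(H_n)\subseteq\mathcal{A}$ is an injective $*$-homomorphism, so $\mathcal{A}$ has no Cartan subalgebra by Theorem~\ref{thm:structure}(iii). By Lemma~\ref{lem:blocks}, $\mathcal{A}=\mathrm{C}^*_{ql}(X)$ is one of these algebras.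
\end{proof}

For this inclusion $\Phi(a)$ is the strong sum of its blocks by definition, so the almost disjoint family in Step 1 of the proof of Theorem~\ref{thm:structure}(iii) is not needed here.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X$ is u.l.f.\ and $|X_n|\to\infty$. We check the hypothesis of Theorem~\ref{thm:concentration} for $Y_n=X_n$. For $A\subseteq X_n$ and an integer $s\ge0$ let $N_s(A)=\{x\in X_n:d(x,A)\le s\}$. In the shortest-path metric $N_{s+1}(A)=N_s(A)\cup\partial N_s(A)$, so $|N_{s+1}(A)|\ge(1+h)|N_s(A)|$ as long as $|N_s(A)|\le|X_n|/2$. If $|N_s(A)|\le|X_n|/2$, this applies to all smaller neighborhoods and yields $(1+h)^s|A|\le|N_s(A)|\le|X_n|/2$.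

Let $A,B\subseteq X_n$ with $d(A,B)>r$, and let $s=\lfloor r/2\rfloor$. A common point of $N_s(A)$ and $N_s(B)$ would give $d(A,B)\le2s\le r$, so these sets are disjoint and one of them has at most $|X_n|/2$ elements. Hence $\min(|A|,|B|)\le\frac12(1+h)^{-s}|X_n|$, and $\gamma(r)\le\frac12(1+h)^{-\lfloor r/2\rfloor}\to0$.
\end{proof}

\begin{remark}
By Proposition~\ref{prop:model}, two of the three Cartan conditions can always be met together in $\mathrm{C}^*_{ql}(X)$. What fails in Theorem~\ref{thm:main} is generation by normalizers: for every maximal abelian subalgebra that is the range of a faithful conditional expectation, the normalizer generates a proper subalgebra of $\mathrm{C}^*_{ql}(X)$. For $\ell_\infty(X)$ this proper subalgebra is $\mathrm{C}^*_u(X)$.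
\end{remark}

\begin{thebibliography}{9}
\bibitem{BSV}
Bruno M. Braga, J\'an \v{S}pakula, Alessandro Vignati,
\emph{A note on the quasi-local algebra of expander graphs},
arXiv:2508.07327 (2025).
\end{thebibliography}
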